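# Saturation numbers of random graphs for patterns whose edges all lie in triangles

## 1. Saturated subgraphs, random graphs, and triangle-covered patterns

All graphs are finite and simple. A copy of $F$ in $H$ is a subgraph of $H$ isomorphic to $F$, not necessarily induced. Subgraphs $H\subseteq G$ are taken with the full vertex set of $G$. Every pattern $F$ has at least one edge and no isolated vertices.

**Definition 1 (saturation).** A subgraph $H\subseteq G$ is *$F$-saturated in $G$* if $H$ contains no copy of $F$, but adding any edge $e\in E(G)\setminus E(H)$ to $H$ creates a copy of $F$. The *saturation number* $\mathrm{sat}(G,F)$ is the minimum number of edges of an $F$-saturated subgraph of $G$.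

A maximal $F$-free subgraph of $G$ is exactly the same thing as an $F$-saturated subgraph of $G$. In particular, every $F$-free subgraph $H_0\subseteq G$ extends to an $F$-saturated one. We use this constantly.

*Example.* Let $F=K_3$ and let $G$ be $K_4$ minus an edge: vertices $u,v,a,b$, with all pairs adjacent except $ab$. The $4$-cycle $u,a,v,b$ is $K_3$-saturated in $G$ with four edges, since the only missing edge $uv$ closes a triangle. The star with edges $vu,va,vb$ is also saturated, with three edges. Two edges cannot suffice: there would be three missing edges, each needing its ends joined by a path of two edges in $H$, and two edges form at most one such path. So $\mathrm{sat}(G,K_3)=3$.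

*Example.* In $K_n$ with $n\ge3$, the star is $K_3$-saturated. Any $K_3$-saturated $H$ is connected, because an edge between two components closes no triangle. So $\mathrm{sat}(K_n,K_3)=n-1$.

**Definition 2 (random graph).** $G(n,p)$ is the graph on $n$ vertices in which each pair is an edge independently with probability $p$. Throughout, $p\in(0,1)$ is constant, and *whp* means with probability tending to $1$ as $n\to\infty$.

*Example.* Whp no vertex of $G(n,p)$ is adjacent to all others, since the expected number of such vertices is $np^{n-1}\to0$. So the spanning star of the previous example is not available in $G(n,p)$.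

**Definition 3 (triangle-covered).** We call $F$ *triangle-covered* if every edge of $F$ lies in a triangle of $F$.

*Example.* $K_3$, two disjoint triangles $2K_3$, and every complete multipartite graph with at least three parts are triangle-covered. A triangle with a pendant edge is not.

**Definition 4 (blow-ups).** $K_s(M)$ is the complete $s$-partite graph with $M$ vertices in each part; $K_1(M)$ is edgeless.

*Example.* $K_3(2)=K_{2,2,2}$ is the octahedron. If $\chi(F)=r$ and $|V(F)|\le M$, then $F\subseteq K_r(M)$: put each color class of $F$ into its own part.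

**Notation and standard inequalities.** Write $\alpha=\ln\frac1{1-p}$ and $L=\log_{1/(1-p)}n=\frac{\ln n}{\alpha}$. Thus $(1-p)^L=\frac1n$ and $n\ln n=\alpha nL$; for $p=\frac12$, $L=\log_2n$. We always take $n$ large. For a binomial variable $X$ with mean $m$ and $0<\eta\le1$, the Chernoff bounds are
$$P(X\le(1-\eta)m)\le e^{-\eta^2m/2},\qquad P(X\ge(1+\eta)m)\le e^{-\eta^2m/3}.$$
The first holds also if the mean is only known to be at least $m$: apply it with the true mean $m'\ge m$. We also use Markov's inequality $P(X\ge a)\le EX/a$ for $X\ge0$, $a>0$, and Jensen's inequality $Ef(X)\ge f(EX)$ for convex $f$.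

**What is asked.** The problem comes from Diskin, Hoshen and Zhukovskii, "A Jump of the Saturation Number in Random Graphs?", arXiv:2303.12046 (2023). For triangle-covered $F$ it is known that whp $\mathrm{sat}(G(n,p),F)=\Theta(n\ln n)$. For some such $F$ the constant is known: Korándi and Sudakov proved that whp $\mathrm{sat}(G(n,p),K_s)=(1+o(1))nL$ for every $s\ge3$. The same asymptotics are known for $K_{1,1,s_3,\dots,s_\ell}$ with $\ell\ge3$, and, when $p\ge\frac12$, for all complete multipartite graphs with at least three parts. Is it true for *all* constant $p\in(0,1)$ and *all* triangle-covered $F$ that whp $\mathrm{sat}(G(n,p),F)=(1+o(1))\,n\log_{1/(1-p)}n$? The answer is yes.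

**Theorem 1.** Let $p\in(0,1)$ be constant and let every edge of $F$ lie in a triangle of $F$. Then whp
$$nL-O(n\ln\ln n)\;\le\;\mathrm{sat}(G(n,p),F)\;\le\;(1+o(1))\,nL.$$

The same method gives three strengthenings. For a family $\mathcal F$, call $H$ *$\mathcal F$-saturated in $G$* if it contains no member of $\mathcal F$ but adding any edge of $E(G)\setminus E(H)$ creates a member.

**Theorem 2.** Let $p\in(0,1)$ be constant.

(a) The conclusion of Theorem 1 holds for $\mathrm{sat}(G(n,p),\mathcal F)$, for any finite nonempty family $\mathcal F$ of graphs (each with an edge and without isolated vertices) all of whose edges lie in triangles.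

(b) Whp the lower bound of Theorem 1 holds for $e(H)$, for every $H\subseteq G=G(n,p)$ such that each edge of $E(G)\setminus E(H)$ forms a triangle with two edges of $H$.

(c) For every graph $F$, whp $\mathrm{sat}(G(n,p),F)\le(1+o(1))\frac{p}{\ln(1/(1-p^2))}\,n\ln n$.

## 2. Low-degree vertices need about $L$ high-degree neighbors

This section proves Theorem 2(b) and with it the lower bound of Theorem 1. The link is short. If $F$ is triangle-covered, $H$ is $F$-saturated in $G$ and $e\in E(G)\setminus E(H)$, then $H+e$ has a copy of $F$. It uses $e$, so $e$ lies in a triangle of this copy, whose other two edges are in $H$. So $H$ satisfies the hypothesis of (b).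

Put
$$k=\lfloor L-10\log_{1/(1-p)}\ln n\rfloor,\qquad\text{so that}\qquad (1-p)^k\ge\frac{\ln^{10}n}{n}.$$

**Lemma 3.** Whp, for all $v\in V$ and all $D\subseteq V\setminus\{v\}$ with $|D|\le k$, more than $2\ln^6n$ vertices $u\notin D\cup\{v\}$ satisfy $u\in N_G(v)$ and $N_G(u)\cap D=\emptyset$.

*Proof.* Fix $(v,D)$. Different vertices $u$ involve different pairs, so the number of such $u$ is binomial, with mean at least $(n-k-1)p(1-p)^k\ge\frac p2\ln^{10}n$. By Chernoff with $\eta=\frac12$ this number is at most $\frac p4\ln^{10}n$ with probability at most $e^{-p\ln^{10}n/16}$, and $\frac p4\ln^{10}n>2\ln^6n$. There are $e^{O(\ln^2n)}$ pairs $(v,D)$, because $|D|\le k=O(\ln n)$. A union bound finishes. $\square$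

**A first count.** Let $D=N_H(v)$ and suppose $|D|\le k$. Lemma 3 gives $u\in N_G(v)\setminus D$ with no $G$-neighbor in $D$. Then $uv\in E(G)\setminus E(H)$, and $u,v$ have no common $H$-neighbor, contradicting the hypothesis on $H$. So all $H$-degrees exceed $k$, and $e(H)\ge\frac12nk$. This is short by a factor $2$, because an edge may be counted at both ends. To recover the factor we show that the neighbors *of high degree* already number more than $k$, and that there are few vertices of high degree.

**Proof of Theorem 2(b).** Assume the event of Lemma 3. Put $t=\ln^3n$ and $W=\{v:d_H(v)\ge t\}$. If $|W|\ge n/\ln n$, then $e(H)\ge\frac12|W|t\ge\frac12n\ln^2n\ge nL$.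

Otherwise let $v\notin W$, $D=N_H(v)\cap W$, and suppose $|D|\le k$. Consider any $u\in N_G(v)\setminus D$ with no $G$-neighbor in $D$. Either $u\in N_H(v)$, which leaves fewer than $t$ choices. Or $uv\in E(G)\setminus E(H)$, and $u,v$ have a common $H$-neighbor $w$. Then $w\in N_H(v)$, and $w\notin D$ since $u$ has no $G$-neighbor in $D$; hence $w\notin W$ and $d_H(w)<t$. There are fewer than $t$ choices for $w$ and then fewer than $t$ for $u$. In total there are at most $t+t^2\le2\ln^6n$ such $u$, contradicting Lemma 3. So $|D|>k$ for every $v\notin W$.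

Counting the edges between $V\setminus W$ and $W$, each once,
$$e(H)\ge(n-|W|)k\ge\Big(n-\frac n{\ln n}\Big)k=nL-O(n\ln\ln n).\qquad\square$$

## 3. Upper bound for the triangle, by hand

Take $F=K_3$. We want a triangle-free $H_0\subseteq G$ with about $nL$ edges such that hardly any edges can be added.

**Joining everything to one small set.** Fix a set $A$ of size $a$ and let $H_0$ consist of all $G$-edges between $A$ and $V\setminus A$. It is bipartite. Extend it to a maximal triangle-free $H\subseteq G$. An edge $xz$ of $H$ outside $A$ has no common $G$-neighbor of $x,z$ in $A$, which for a given pair happens with probability $(1-p^2)^a$. Put $\alpha_2=\ln\frac1{1-p^2}$. With $a=\lceil(1+\varepsilon)\ln n/\alpha_2\rceil$ the expected number of such pairs is at most $n^{1-\varepsilon}$, so $e(H)\le(1+o(1))pan$, and the constant in front of $n\ln n$ is about $p/\alpha_2$.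

The target constant is $1/\alpha$, which is strictly smaller: by Bernoulli's inequality $(1-p)^p<1-p\cdot p=1-p^2$, that is, $p\alpha>\alpha_2$.

**Where this stops.** To get $e(H)\approx nL$ we can afford only $a\approx(1+2\varepsilon)L/p$. A typical vertex $z$ then has about $(1+2\varepsilon)L$ neighbors in $A$, and another vertex misses them all with probability about $n^{-1-2\varepsilon}$, which is fine. But over all pairs the probability of no common neighbor is $(1-p^2)^a\approx n^{-(1+2\varepsilon)\alpha_2/(p\alpha)}$, whose exponent is larger than $-1$ for small $\varepsilon$. So $n^{1+\gamma}$ pairs, for some $\gamma>0$, are expected to be uncovered. Pairs with a typical endpoint cannot account for that, so the uncovered pairs are essentially pairs of *poor* vertices, with unusually few neighbors in $A$. For them we have no useful bound.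

**The repair.** Poor vertices are few, so extra edges for them are cheap. We keep $A^1$ of the affordable size and add a second set $A^2$, larger by a constant factor, which only poor vertices use. (Superscripts here are not powers.) Now edges between $A^2$ and the non-poor vertices must be prevented from entering $H$. A set $Z$ of constant size does this.

**Proposition 4.** Whp $\mathrm{sat}(G(n,p),K_3)\le(1+o(1))nL$.

*Proof.* Fix $\varepsilon\in(0,\frac1{10})$ and an integer $w\ge1$. Fix disjoint sets $Z$, $A^1$ with $|Z|=w$ and $|A^1|=\lceil(1+2\varepsilon)L/p\rceil$. Expose the edges at $Z$. Whp linearly many vertices outside $Z\cup A^1$ are adjacent to all of $Z$; let $A^2$ consist of $\lceil\frac2{p^2}\ln n\rceil$ of them. Let $B$ be the set of remaining vertices. Call $x\in B$ *poor* if $|N_G(x)\cap A^1|<(1+\varepsilon)L$, and let $B_0$ be the set of non-poor vertices. Put $D(x)=N_G(x)\cap A^1$ for $x\in B_0$ and $D(x)=N_G(x)\cap(A^1\cup A^2)$ for poor $x$.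

Let $H_0$ consist of all edges from $x\in B$ to $D(x)$, all edges $Z$–$A^2$, and all $G$-edges $Z$–$B_0$. The sets $A^1\cup A^2$, $B$, $Z$ are independent in $H_0$, so a triangle would have vertices $z\in Z$, $b\in B_0$, $a\in A^2$ with $ab\in H_0$. But non-poor vertices have no $H_0$-edges to $A^2$. So $H_0$ is triangle-free. Extend it to a maximal triangle-free $H\subseteq G$ and count edges.

Whp $\Delta(G)\le(1+\varepsilon)pn$, so the edges at $A^1$ number at most $(1+4\varepsilon)nL$. Edges at $Z$ number at most $wn$, and those inside $A^2$ number $O(\ln^2n)$. By Chernoff $P(x\text{ poor})\le n^{-2c}$ for some constant $c=c(\varepsilon,p)>0$, so by Markov whp at most $n^{1-c}$ vertices are poor, and edges between $A^2$ and poor vertices number $o(n)$. If $b\in B_0$ has a $G$-neighbor $z\in Z$ and $a\in A^2$, then $za,zb\in H_0$, so $ab\notin H$. Whp at most $2(1-p)^wn$ vertices have no neighbor in $Z$, so edges $A^2$–$B_0$ number at most $2(1-p)^wn\cdot O(\ln n)$, where the $O$ does not depend on $w$.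

Finally, an edge $xz$ of $H$ inside $B$ has $D(x)\cap D(z)=\emptyset$. If $z$ is not poor, then $D(x)\cap D(z)=N_G(x)\cap D(z)$, and given $D(z)$ this is empty with probability at most $(1-p)^{(1+\varepsilon)L}=n^{-1-\varepsilon}$; likewise if $x$ is not poor. If both are poor, it is empty with probability at most $(1-p^2)^{|A^2|}\le e^{-p^2|A^2|}\le n^{-2}$. So the expected number of such pairs is at most $\frac{n^2}2(2n^{-1-\varepsilon}+n^{-2})=o(n)$, and whp there are $o(n\ln n)$ of them. In total $e(H)\le(1+4\varepsilon)nL+O((1-p)^w)\,n\ln n+o(n\ln n)$. Since $\varepsilon$ is arbitrarily small and $w$ arbitrarily large, we are done. $\square$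

## 4. The octahedron and the need for gadgets

For general $F$ let $r=\chi(F)\ge3$ and $M=|V(F)|$. The natural generalization of Section 3 puts a graph $\Gamma$ on $A$ such that every $M$ vertices span an $(r-2)$-colorable graph, yet every large subset of $A$ contains a $K_{r-2}(M)$. Then $\Gamma$ together with the $A$–$B$ edges contains no copy of $F$, since any $M$ vertices span an $(r-1)$-colorable graph. If $H$ has many edges from one vertex $z\in B$ to vertices of $B$ sharing large neighborhoods in $A$ with $z$, we find $z$, some $M$ of its neighbors, and a common $K_{r-2}(M)$: a complete $r$-partite graph with part sizes $1,M,\dots,M$. If $F$ is contained in this graph, we are done. If not, we are stuck.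

**Where it stops, concretely.** Let $F=K_{2,2,2}$, so $r=3$ and $A$ is independent in $H_0$. Let $J\subseteq G[B]$ be *any* graph without $4$-cycles. Then $H_0\cup J$ is $K_{2,2,2}$-free, where $H_0$ consists of edges between $A$ and $B$. Indeed, a copy of the octahedron meets $A$ in an independent set, which lies in one of its parts, and removing it leaves a graph containing a $4$-cycle, all inside $J$. Such $J$ can be large: whp $e(G[B])\ge pn^2/4$. Keep each edge with probability $q=c\,n^{-2/3}$ and delete one edge from each surviving $4$-cycle. The expected number of remaining edges is at least $q\frac{pn^2}4-n^4q^4=n^{4/3}\big(\frac{cp}4-c^4\big)$, which is of order $n^{4/3}$ if $c^3<p/4$. So a maximal extension of $H_0$ may have far more than $n\ln n$ edges. We must put more into $H_0$.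

**Gadgets.** Suppose a vertex $q$ is joined to all of $A$ and to a class $B_q\subseteq B$. If $z$ is joined in $H$ to $x,x'\in B_q$ and $a,a'\in A$ are common neighbors of $z,x,x'$, then $\{z,q\},\{x,x'\},\{a,a'\}$ form an octahedron. So, with $q$ in place, $z$ can have only a bounded number of neighbors in $B_q$ sharing large neighborhoods with it. Three difficulties arise for general $F$.

First, a vertex $q$ adjacent in $G$ to all of $A$ need not exist, since $p^{|A|}$ is a power of $n$ that may be below $n^{-1}$. So we cut $A$ into a large constant number $h$ of *rows* $A_i$, and ask $q$ to be adjacent to one whole row. A vertex $x$ then needs gadgets for each row in which it has a large neighborhood.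

Second, a fixed gadget is adjacent to only a constant fraction of $B$. So we use $O(\ln n)$ gadget sets, which split $B$ into classes called *columns*.

Third, how many gadget vertices may a column carry without creating $F$? For a general $F$ we do not compute this. We take a configuration that is *maximal* subject to being $F$-free, so that one more gadget vertex always completes $F$. An extra $H$-edge star at $z$ will act as that one more gadget vertex. The next section makes this precise in a finite model.

## 5. Model graphs and a maximal choice

Here $h\ge1$, $r\ge3$ and $M\ge1$ are fixed integers with $r=\chi(F)$, $M=|V(F)|$. A *type* is $\theta=(T,\tau)$ with $T\subseteq[h]$ and $\tau:T\to\{0,1,\dots,M\}$. Let $\Theta$ be the finite set of types. We write $\mathbf 1_\theta$ and $\mathbf 1_i$ for indicator functions.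

**Definition 5 (model graph).** For $\mu:\Theta\to\{0,\dots,M\}$ the graph $\mathbb G(\mu)$ is defined as follows. It has *rows* $\mathbb A_1,\dots,\mathbb A_h$, each inducing a $K_{r-2}(M)$. For each type $\theta=(T,\tau)$ it has $\mu(\theta)$ *columns* of type $\theta$; a column consists of a set $\mathbb B$ of $M$ vertices and sets $\mathbb Q_i$ ($i\in T$) with $|\mathbb Q_i|=\tau(i)$. All these sets are disjoint. Within a column, all edges $\mathbb B$–$\mathbb Q_i$, $\mathbb B$–$\mathbb A_i$ and $\mathbb Q_i$–$\mathbb A_i$ ($i\in T$) are present. There are no other edges.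

We call $\theta$ *full* (for $\mu$) if $\mu(\theta)=M$. Let $\mu_0(T,0)=M$ for all $T$, and $\mu_0=0$ on all other types. The graph $\mathbb G(\mu_0)$ is $(r-1)$-colorable ($r-2$ colors for the rows, one for all sets $\mathbb B$), hence $F$-free. So we may fix a pointwise maximal $\mu\ge\mu_0$ with values in $\{0,\dots,M\}$ such that $\mathbb G(\mu)$ is $F$-free.

**Lemma 5.** If $\mu(T,\tau)\ge1$, then $\tau(i)\le M-1$ for all $i\in T$. For every $T\subseteq[h]$ there is a full type $(T,\tau_T)$ such that
$$F\subseteq\mathbb G(\mu+\mathbf 1_{\theta'})\qquad\text{for }\theta'=(T,\tau_T+\mathbf 1_i)\text{ and every }i\in T.\tag{1}$$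

*Proof.* If $\mu(T,\tau)\ge1$ and $\tau(i)=M$, then $\mathbb A_i\cup\mathbb B\cup\mathbb Q_i$ contains $K_r(M)\supseteq F$, a contradiction. For given $T$ the type $(T,0)$ is full, since $\mu\ge\mu_0$. Let $\tau_T$ maximize $\sum_i\tau(i)$ among full types $(T,\tau)$. By the first part $\tau_T\le M-1$, so $\theta'=(T,\tau_T+\mathbf 1_i)$ is a type, and it is not full by the choice of $\tau_T$. So $\mu+\mathbf 1_{\theta'}$ still has values in $\{0,\dots,M\}$, and maximality of $\mu$ gives (1). $\square$

*Example (triangle).* For $F=K_3$, any column with a gadget vertex contains a triangle. So $\mu=\mu_0$, every $\tau_T$ is $0$, and there are no gadgets, as in Section 3.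

*Example (octahedron).* For $F=K_{2,2,2}$ we have $r=3$, $M=6$, and the union of the rows is independent. The part of $\mathbb G(\mu)$ outside the rows is bipartite. Removing at most one vertex from the octahedron leaves a triangle, so a copy of it meets the rows in exactly one whole part. The other four vertices form a $4$-cycle outside the rows, hence within one column, with two vertices in $\mathbb B$ and two gadget vertices. All of these are adjacent to the two row vertices, so both gadget vertices lie in the same $\mathbb Q_i$. Conversely, a column with $\tau(i)\ge2$ contains the octahedron. So $\mathbb G(\mu)$ is $F$-free exactly when $\tau\le1$ in all its columns: $\mu(T,\tau)=M$ if $\tau\le1$ and $0$ otherwise, and $\tau_T\equiv1$. This is the gadget of Section 4, one per row.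

*Example (two disjoint triangles).* For $F=2K_3$ we have $r=3$, $M=6$. If $\mathbb G(\mu)$ has one gadget vertex in total, deleting it leaves a bipartite graph, so all triangles meet in it and $\mathbb G(\mu)$ is $F$-free. Two gadget vertices give two disjoint triangles, since all sets $\mathbb A_i,\mathbb B$ have six vertices. So a maximal $\mu$ has $\mu(T,\mathbf 1_i)=1$ for a single pair $T,i$ and agrees with $\mu_0$ elsewhere. A type can therefore be present without being full. Its columns must occur in $H_0$ exactly $\mu(\theta)$ times: more would create $F$, and without them one more gadget vertex would not complete $F$. Such columns will be planted on very small vertex sets.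

## 6. A graph on a row that is rich but locally sparse

This section provides the graph $\Gamma$ that sits on each row. For the proof we need one notion. A *Berge cycle of length $s\ge2$* in a hypergraph consists of distinct hyperedges $e_1,\dots,e_s$ and distinct vertices $v_j\in e_j\cap e_{j+1}$ (indices mod $s$). *Example:* $\{1,2,3\},\{1,2,4\}$ form one of length $2$, and $\{1,2,3\},\{3,4,5\},\{5,6,1\}$ form one of length $3$ with $v_1=3$, $v_2=5$, $v_3=1$. No Berge cycle of length $2$ means that two hyperedges share at most one vertex.

**Lemma 6.** Let $\delta_*\in(0,1)$ be constant and $|U_0|=\ell\to\infty$. Whp $G(\ell,p)$ on $U_0$ contains a subgraph $\Gamma$ such that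

(L1) every subgraph of $\Gamma$ on at most $M$ vertices is $(r-2)$-colorable;

(L2) every $S\subseteq U_0$ with $|S|\ge\delta_*\ell$ contains a copy of $K_{r-2}(M)$ in $\Gamma$.

*Proof.* For $r=3$ take $\Gamma$ edgeless. Let $r\ge4$, $\kappa_0=(r-2)M$, $\pi_2=p^{e(K_{r-2}(M))}$, and choose $C_1$ with $(1-\pi_2)^{C_1}\le\frac14$.

**Step 1: a sparse hypergraph with hyperedges everywhere.** The purpose is to fix positions for the copies of $K_{r-2}(M)$, before looking at $G(\ell,p)$. We claim: for large $\ell$ there is a $\kappa_0$-uniform hypergraph $\mathcal H$ on $U_0$ without Berge cycles of lengths $2,\dots,M$, in which every set of $\lceil\delta_*\ell\rceil$ vertices contains at least $C_1\ell$ hyperedges.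

Take each $\kappa_0$-set independently with probability $C_0\ell^{1-\kappa_0}$. For a Berge cycle of length $s$ there are at most $\ell^s$ choices of the $v_j$. Each hyperedge contains two of them, so there are at most $\ell^{(\kappa_0-2)s}$ choices of the remaining vertices. The expected number of Berge cycles is thus at most
$$\sum_{s=2}^M\ell^s\,\ell^{(\kappa_0-2)s}\,(C_0\ell^{1-\kappa_0})^s=\sum_{s=2}^MC_0^s.$$
By Markov, with probability at least $\frac12$ there are at most $c=2\sum_sC_0^s$ of them. A fixed $S$ with $|S|=\lceil\delta_*\ell\rceil$ contains in expectation at least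
$$\Big(\frac{|S|}{\kappa_0}\Big)^{\kappa_0}C_0\ell^{1-\kappa_0}\ge m:=\Big(\frac{\delta_*}{\kappa_0}\Big)^{\kappa_0}C_0\ell$$
hyperedges. Choose $C_0$ so large that $m\ge8\ell$ and $m\ge4C_1\ell$. By Chernoff, some such $S$ contains at most $m/2$ hyperedges with probability at most $2^\ell e^{-m/8}\le(2/e)^\ell\to0$. So with positive probability both good events hold. Delete one hyperedge from each short Berge cycle, at most $c$ in total; each $S$ keeps at least $m/2-c\ge2C_1\ell-c\ge C_1\ell$ hyperedges for large $\ell$.

**Step 2: realizing positions in $G(\ell,p)$.** The purpose is to obtain (L2). Fix in each hyperedge a partition into $r-2$ classes of size $M$. Call a hyperedge *present* if all edges of the corresponding $K_{r-2}(M)$ lie in $G(\ell,p)$. Two hyperedges share at most one vertex, so these events depend on disjoint sets of pairs and are independent, each with probability $\pi_2$. The probability that some $\lceil\delta_*\ell\rceil$-set contains no present hyperedge is at most $2^\ell(1-\pi_2)^{C_1\ell}\le2^{-\ell}$. Let $\Gamma$ be the union of the graphs $K_{r-2}(M)$ of the present hyperedges.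 Then (L2) holds whp.

**Step 3: local colorability.** The purpose is to check (L1). Let $|U|\le M$. Consider the bipartite incidence graph between $U$ and the present hyperedges $e$ with $|e\cap U|\ge2$. A cycle in it would give a Berge cycle with between $2$ and $M$ vertices, so it is a forest. Traverse each tree from a root vertex in $U$, coloring the root arbitrarily. When a hyperedge $e$ is reached from an already colored vertex $u$, color the rest of $e\cap U$ by the classes of $e$, after a permutation of the $r-2$ colors that agrees at $u$. Each vertex is colored once, because the graph is a forest. Every edge of $\Gamma[U]$ joins two classes of such an $e$, so the coloring is proper. $\square$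

## 7. Constants, vertex sets, and the order of exposure

From here to Section 10 we prove the upper bound of Theorem 1. Fix $\varepsilon\in(0,\frac1{10})$ and $\xi>0$. The goal is: whp
$$\mathrm{sat}(G,F)\le(1+4\varepsilon)nL+\xi n\ln n+o(n\ln n).\tag{2}$$
This suffices. Since $n\ln n=\alpha nL$ and $\varepsilon,\xi$ are arbitrary, (2) gives $P(\mathrm{sat}(G,F)\le(1+\eta)nL)\to1$ for every fixed $\eta>0$, hence also for some sequence $\eta_n\to0$.

**Constants.** Choose in this order:

* $C=24\alpha/p^2$ and $K_0=\frac{1+2\varepsilon}{p\alpha}+\frac C\alpha$;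
* $\delta\in(0,1)$ so small that, with $m_0=\lceil(1+\varepsilon)L\rceil$,
 (i) $\sum_{k\le2\delta K_0\ln n}\binom{m_0}k\big(\frac p{1-p}\big)^k\le n^{\varepsilon/2}$ for large $n$,
 (ii) $2\delta K_0\le\frac{p^2C}{2\alpha}$,
 (iii) $2\delta K_0\le\frac1{2\alpha}$;
* an integer $h\ge8K_0\ln(1/p)$, $h\ge1$; then $\ell_1=\big\lceil\frac{(1+2\varepsilon)L}{ph}\big\rceil$, $\ell_2=\big\lceil\frac{CL}h\big\rceil$, $\ell=\ell_1+\ell_2$;
* $N'=\lceil2M\delta^{-h}\rceil$, $N_1=hN'$, $\delta_*=\min\{(\delta^h/2)^M,\ \xi/(8K_0)\}$;
* an integer $w$ with $\zeta_w:=P(\mathrm{Bin}(w,p)<M)\le\xi/(8K_0)$.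

Condition (i) can be met. Put $x=2\delta K_0\ln n$ and $q=\max\{1,\frac p{1-p}\}$; for small $\delta$ we have $x\le m_0$. We use $\binom{m_0}k\le(em_0/k)^k$, and that $(em_0/k)^k$ is increasing for $k\le m_0$. The sum is then at most $(x+1)(eqm_0/x)^x$. Since $m_0\le\frac{2\ln n}\alpha$, this is at most
$$\exp\Big(2\delta K_0\ln\frac{eq}{\alpha\delta K_0}\cdot\ln n+O(\ln\ln n)\Big),$$
and $2\delta K_0\ln\frac{eq}{\alpha\delta K_0}\to0$ as $\delta\to0$.

Three consequences will be used. First, $h\ell\le K_0\ln n+2h\le2K_0\ln n$. Second,
$$p^\ell\ge n^{-2K_0\ln(1/p)/h}\ge n^{-1/4}.\tag{3}$$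
Third, by (iii),
$$\delta\ell\le\frac{2\delta K_0\ln n}h\le\frac L{2h}\le\frac p2\ell_1.\tag{4}$$

**Columns.** Fix $\mu$ and the $\tau_T$ from Section 5 with this $h$. There are $\mu(\theta)$ *special columns* $\kappa$ of each type $\theta=(T_\kappa,\tau_\kappa)$, a constant number in all. There are *generic columns* $c=(T,j)$, $T\subseteq[h]$, $1\le j\le K$, where $c$ has the full type $(T,\tau_T)$ and
$$\pi=p^{hM},\qquad K=\Big\lceil\frac2\pi\ln n\Big\rceil.$$

**Step 1: the sets $Z$, $A$, $V_*$.** The purpose is to choose the sets of Section 3, cut into rows, and reserved sets for the special columns. Fix disjoint sets: $Z$ with $|Z|=w$; $A^1$ with $|A^1|=h\ell_1$; and $V_\kappa$ with $|V_\kappa|=\lceil C_2\ln\ln n\rceil$ for each special $\kappa$, where $C_2$ is a large constant fixed in (E6). Let $V_*=\bigcup_\kappa V_\kappa$. Expose the edges at $Z$. The number of vertices outside $Z\cup A^1\cup V_*$ adjacent to all of $Z$ is $\mathrm{Bin}(n-O(\ln n),p^w)$, so whp at least $\frac12p^wn$. Let $A^2$ consist of $h\ell_2$ of them. Put $A=A^1\cup A^2$, partitioned into rows $A_i=A_i^1\cup A_i^2$ ($i\in[h]$)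 with $|A_i^1|=\ell_1$, $|A_i^2|=\ell_2$. Then $|A_i|=\ell$ and $|A|=h\ell\le2K_0\ln n$. Let $V_1=V\setminus(A\cup Z)$; note that $V_*\subseteq V_1$.

**Step 2: the row graphs.** Expose $G[A]$. The rows were chosen using only edges at $Z$, so by Lemma 6 whp each $G[A_i]$ contains $\Gamma_i$ with (L1) and (L2).

**Step 3: neighborhoods in $A$, and the gadgets.** The purpose is to define which pairs of vertices are covered, and to pick gadget vertices. Expose the edges between $A$ and $V_1$. For $x\in V_1$ call $x$ *poor* if $|N_G(x)\cap A^1|<(1+\varepsilon)L$. Put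
$$D(x)=\begin{cases}N_G(x)\cap A&\text{if $x$ is poor,}\\N_G(x)\cap A^1&\text{otherwise,}\end{cases}\qquad D_i(x)=D(x)\cap A_i,\qquad T(x)=\{i:|D_i(x)|\ge\delta\ell\}.$$
A pair $z,x\in V_1$ is *good* if $|D_i(z)\cap D_i(x)|\ge\delta\ell$ for some $i$ (then $i\in T(z)\cap T(x)$), and *bad* otherwise. Whp the following four properties hold.

**(E1)** *At most $n^{1-c}$ vertices are poor, for some constant $c>0$.* The variable $|N_G(x)\cap A^1|$ is binomial with mean $ph\ell_1\ge(1+2\varepsilon)L$. With $\eta=\frac\varepsilon{1+2\varepsilon}$ we have $(1-\eta)(1+2\varepsilon)L=(1+\varepsilon)L$, so $P(x\text{ poor})\le e^{-\eta^2L/2}=n^{-2c}$ with $c=\eta^2/(4\alpha)$. Apply Markov.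

**(E2)** *There are at most $n^{1-\varepsilon/4}$ bad pairs.* If $\{z,x\}$ is bad, then $|D(z)\cap D(x)|<\delta h\ell\le2\delta K_0\ln n$.

If $z$ is not poor, then $D(z)\subseteq A^1$. Poor or not, $x$ has $D(x)\cap A^1=N_G(x)\cap A^1$. So $D(z)\cap D(x)=D(z)\cap N_G(x)$. Given $N_G(z)\cap A$, its size is $\mathrm{Bin}(|D(z)|,p)$ with $|D(z)|\ge m_0$. So the probability of being bad with $z$ not poor is at most
$$P(\mathrm{Bin}(m_0,p)<2\delta K_0\ln n)\le(1-p)^{m_0}\sum_{k\le2\delta K_0\ln n}\binom{m_0}k\Big(\frac p{1-p}\Big)^k\le n^{-1-\varepsilon}n^{\varepsilon/2}=n^{-1-\varepsilon/2},$$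
by (i). The same holds if $x$ is not poor.

If both are poor, then $D(z)\cap D(x)\supseteq N_G(z)\cap N_G(x)\cap A^2$, whose size is $\mathrm{Bin}(|A^2|,p^2)$ with $|A^2|\ge CL$. By Chernoff, with probability at least $1-e^{-p^2|A^2|/8}\ge1-e^{-3\alpha L}=1-n^{-3}$ it is at least $\frac{p^2}2|A^2|\ge\frac{p^2CL}2\ge2\delta K_0\ln n$, by (ii), and then the pair is good.

So the expected number of bad pairs is at most $\binom n2(2n^{-1-\varepsilon/2}+n^{-3})\le2n^{1-\varepsilon/2}$. Apply Markov.

**(E3)** *For each $i$, at most $n^{1-c'}$ vertices $x\in V_1$ have $i\notin T(x)$, for some constant $c'>0$.* Always $D_i(x)\supseteq N_G(x)\cap A_i^1$. By (4), $P(i\notin T(x))\le P(\mathrm{Bin}(\ell_1,p)\le\frac p2\ell_1)\le e^{-p\ell_1/8}\le e^{-L/(8h)}=n^{-2c'}$ with $c'=\frac1{16\alpha h}$. Apply Markov.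

**(E4)** *For each $i$, at least $\sqrt n$ vertices of $V_1\setminus V_*$ are adjacent to all of $A_i$.* Their number is binomial with mean $(1-o(1))np^\ell\ge\frac12n^{3/4}$ by (3). Apply Chernoff with $\eta=\frac12$.

There are $O(\ln n)$ columns. By (E4) we can choose pairwise disjoint *gadget sets* $Q_{c,i}\subseteq V_1\setminus V_*$, one for every generic or special column $c$ of type $(T,\tau)$ and every $i\in T$. They satisfy $|Q_{c,i}|=\tau(i)$ (at most $M-1$ by Lemma 5), and all vertices of $Q_{c,i}$ are adjacent to all of $A_i$. We make this choice depend only on the edges between $A$ and $V_1\setminus V_*$. Let $Q_c=\bigcup_iQ_{c,i}$, so $|Q_c|\le hM$, and let $Y$ be the union of all gadget sets, $|Y|=O(\ln n)$. Let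
$$B=V_1\setminus(Y\cup V_*).$$

**Step 4: assigning vertices to columns.** The purpose is to give each ordinary vertex a column whose whole gadget set it sees. Expose the edges between $Y$ and $V_1\setminus Y$; these are independent of everything so far. For special $\kappa$ let $B_\kappa=\{x\in V_\kappa:x\text{ adjacent to all of }Q_\kappa\}$. For $x\in B$ let the *label* $j(x)$ be the least $j\le K$ such that $x$ is adjacent to all of $Q_{(T(x),j)}$, and let $B_{(T,j)}=\{x\in B:T(x)=T,\ j(x)=j\}$. Whp the following hold.

**(E5)** *Every $x\in B$ has a label; and with $k_0=\lceil\frac4\pi\ln\ln n\rceil$, at most $n/\ln^3n$ vertices of $B$ have $j(x)>k_0$.* Given $T(x)$, the events that $x$ is adjacent to all of $Q_{(T(x),j)}$ are independent over $j$, each with probability at least $\pi$. So $x$ has no label with probability at most $(1-\pi)^K\le n^{-2}$, and $P(j(x)>k_0\text{ or no label})\le(1-\pi)^{k_0}\le\ln^{-4}n$. Use a union bound for the first part and Markov for the second.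

**(E6)** *For every choice of $\mathcal K_i\subseteq A_i$ with $|\mathcal K_i|=(r-2)M$ ($i\in[h]$) and every special $\kappa$, at least $M$ vertices of $B_\kappa$ are adjacent to all of $\bigcup_{i\in T_\kappa}\mathcal K_i$.* The set $Y$ was chosen without using edges at $V_*$. So, for fixed $\mathcal K_i$ and $\kappa$ and given $Y$, each $x\in V_\kappa$ qualifies independently with probability at least $\pi_1:=p^{h(r-1)M}$. With $N=|V_\kappa|\ge M$,
$$P(\mathrm{Bin}(N,\pi_1)<M)\le\sum_{k<M}N^k(1-\pi_1)^{N-k}\le N^M(1-\pi_1)^{N-M}.$$
If $C_2$ is large, this is at most $(\ln n)^{-h(r-2)M-1}$. There are $O((\ln n)^{h(r-2)M})$ choices of the $\mathcal K_i$ and $O(1)$ choices of $\kappa$, so the union bound gives failure probability $O(1/\ln n)$.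

**(E7)** *$\Delta(G)\le(1+\varepsilon)pn$, and at most $2\zeta_wn$ vertices outside $Z$ have fewer than $M$ neighbors in $Z$.* Each degree is $\mathrm{Bin}(n-1,p)$, so the first part fails with probability at most $ne^{-\varepsilon^2p(n-1)/3}\to0$. The number in the second part is $\mathrm{Bin}(n-w,\zeta_w)$ with $\zeta_w>0$ constant, and Chernoff with $\eta=1$ applies.

From now on everything is deterministic, given (L1), (L2) for all rows and (E1)–(E7). Let $B_0$ be the set of non-poor vertices of $B$.

## 8. The starting graph $H_0$ contains no copy of $F$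

$H_0\subseteq G$ has the following edges:

1. $\Gamma_i$ on $A_i$, for $i\in[h]$;
2. for every column $c$, generic or special: all edges $Q_{c,i}$–$A_i$ and all edges $Q_c$–$B_c$;
3. for $x\in B$: all edges from $x$ to $D_i(x)$, $i\in T(x)$; for $x\in B_\kappa$, $\kappa$ special: all edges from $x$ to $N_G(x)\cap A_i$, $i\in T_\kappa$;
4. all edges $Z$–$A^2$, and all edges of $G$ between $Z$ and $B_0$.

**Lemma 7.** $H_0$ is $F$-free.

*Proof.* The plan is to embed any copy of $F$ into $\mathbb G(\mu)$.

**Step 1: the edges $Z$–$B_0$ are harmless.** Let $zb\in H_0$ with $z\in Z$, $b\in B_0$. Then $N_{H_0}(z)\subseteq A^2\cup B_0$. As $b$ is not poor, $D(b)\subseteq A^1$, so $N_{H_0}(b)\subseteq A^1\cup Y\cup Z$. These two sets are disjoint, so $zb$ lies in no triangle of $H_0$. If $F'\subseteq H_0$ is a copy of $F$, each of its edges lies in a triangle of $F'$, so $F'$ uses no $Z$–$B_0$ edge. Also $F'$ has no isolated vertices, so it has no vertex in any $V_\kappa\setminus B_\kappa$.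

**Step 2: the embedding.** By (E5), every vertex of $F'$ lies in $A$, in $Z$, in some $Q_{c,i}$, or in some $B_c$ with $c$ generic or special. The vertices in $A_i$ go into $\mathbb A_i$ according to a proper $(r-2)$-coloring of $\Gamma_i[V(F')\cap A_i]$, which exists by (L1). Vertices of $B_c$ and $Q_{c,i}$ go into the sets $\mathbb B$ and $\mathbb Q_i$ of a column of the same type as $c$. The set $Z$, whose remaining edges go only to $A^2$, is treated as the $B$-part of one further column of type $([h],0)$.

**Step 3: there is enough room.** Types that are not full occur only among special columns, exactly $\mu(\theta)$ times. Generic columns and the extra column have full types, for which $\mathbb G(\mu)$ has $M$ columns, and $F'$, having $M$ vertices, meets at most $M$ columns of each type. So the columns met can be mapped injectively to columns of the same type. The parts are large enough, since $|V(F')|=M$ and $|Q_{c,i}|=|\mathbb Q_i|$.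

**Step 4: edges go to edges.** Apart from the excluded $Z$–$B_0$ edges, in $H_0$ a vertex of the $B$-part of a column of type $(T,\tau)$ is adjacent only to $Q_c$ and to vertices in rows $i\in T$. A vertex of $Q_{c,i}$ is adjacent only to $A_i$ and $B_c$. There are no edges between different rows, and inside a row only edges of $\Gamma_i$, whose ends have different colors. In $\mathbb G(\mu)$ all corresponding pairs are adjacent. So $F\subseteq\mathbb G(\mu)$, contradicting the choice of $\mu$. $\square$

Let $H\supseteq H_0$ be a maximal $F$-free subgraph of $G$. Then $H$ is $F$-saturated in $G$. It remains to bound $e(H)$.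

## 9. What a maximal extension cannot contain

Let $Y_g$ be the set of gadget vertices of generic columns. For $z\in Q_{c',i_0}\subseteq Y_g$ we replace the earlier definitions: put $D(z)=A_{i_0}$ and $D_i(z)=D(z)\cap A_i$, and call $(z,x)$ with $x\in B$ *good* if $|D_{i_0}(x)|\ge\delta\ell$, that is, $i_0\in T(x)$, and *bad* otherwise.

**Lemma 8.** Let $c=(T,j)$ be generic and $z\in B\cup Y_g$, $z\notin Q_c$. Then $z$ has fewer than $N_1$ $H$-neighbors $x\in B_c$ for which $(z,x)$ is good.

*Proof.* Suppose not. We find $M$ of these neighbors that together with $z$ form one more column of $\mathbb G(\mu)$ with one extra gadget vertex, and apply (1).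

**Step 1: many products.** As $N_1=hN'$, there are a row $i$ and $N'$ $H$-neighbors $x\in B_c$ of $z$ with $|D_i(z)\cap D_i(x)|\ge\delta\ell$. Then $i\in T(x)=T$, and $i=i_0$ if $z\in Y_g$. For these $x$ put $S_i(x)=D_i(z)\cap D_i(x)$, and $S_{i'}(x)=D_{i'}(x)$ for $i'\in T\setminus\{i\}$. All these sets have size at least $\delta\ell$, so each product $\prod_{i'\in T}S_{i'}(x)$ has density at least $\delta^h$ in $\prod_{i'\in T}A_{i'}$.

**Step 2: $M$ products with a large common intersection.** We need large common neighborhoods in all rows of $T$ at once. Let $f(y)=y(y-1)\cdots(y-M+1)/M!$ for $y\ge M-1$ and $f(y)=0$ for $y<M-1$. On $[M-1,\infty)$ it is a product of nonnegative, nondecreasing, affine functions, hence convex and nondecreasing, and $f(M-1)=0$. So $f$ is convex and nondecreasing on the whole line, and $f(y)=\binom yM$ for integers $y\ge0$. For a uniformly random point of $\prod_{i'\in T}A_{i'}$ let $W$ be the number of the $N'$ products containing it. Then $EW\ge N'\delta^h\ge2M$, and by Jensen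
$$E\binom WM\ge f(N'\delta^h)\ge\frac{(N'\delta^h-M)^M}{M!}.$$
But $E\binom WM$ is the sum, over the $\binom{N'}M\le N'^M/M!$ sets of $M$ products, of the densities of their intersections. So some $M$ products, for $X=\{x_1,\dots,x_M\}$ say, have an intersection of density at least
$$\Big(\frac{N'\delta^h-M}{N'}\Big)^M\ge\Big(\frac{\delta^h}2\Big)^M\ge\delta_*,$$
where we used $M/N'\le\delta^h/2$. This intersection is $\prod_{i'\in T}R_{i'}$ with $R_{i'}=\bigcap_{x\in X}S_{i'}(x)$. Its density is the product of the numbers $|R_{i'}|/\ell\le1$, hence $|R_{i'}|\ge\delta_*\ell$ for all $i'\in T$.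

**Step 3: a copy of $\mathbb G(\mu)$.** By (L2) choose copies $\mathcal K_{i'}$ of $K_{r-2}(M)$ in $\Gamma_{i'}[R_{i'}]$ for $i'\in T$, and arbitrary copies $\mathcal K_{i'}$ in $\Gamma_{i'}$ for $i'\notin T$. By (E6), each special column $\kappa$ has $M$ vertices of $B_\kappa$ adjacent in $G$ to all $\mathcal K_{i'}$, $i'\in T_\kappa$; these edges are in $H_0$ by item 3. By item 2 these vertices are joined to $Q_\kappa$, and $Q_{\kappa,i'}$ is joined to $A_{i'}$. So the special columns give a copy of $\mathbb G(\mu)$ in $H_0$ with rows $\mathcal K_{i'}$.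

**Step 4: one more column.** Add a column with $\mathbb B=X$, $\mathbb Q_{i'}=Q_{c,i'}$ for $i'\in T\setminus\{i\}$, and $\mathbb Q_i=Q_{c,i}\cup\{z\}$. We check its edges. The vertices of $X$ are joined in $H_0$ to $\mathcal K_{i'}\subseteq R_{i'}$ for $i'\in T$, because $R_{i'}\subseteq D_{i'}(x)$ and $T(x)=T$. They are joined in $H_0$ to $Q_c$, since $X\subseteq B_c$. Each $Q_{c,i'}$ is joined in $H_0$ to all of $A_{i'}$. The vertex $z$ is joined to $X$ in $H$. It is joined in $H_0$ to $\mathcal K_i\subseteq D_i(z)$: if $z\in B$, because $|D_i(z)|\ge\delta\ell$ gives $i\in T(z)$; if $z\in Y_g$, because $i=i_0$ and $z$ is joined to all of $A_{i_0}$. Finally $z\notin Q_c\cup X$, and neither $z$ nor any vertex of $X\cup Q_c$ lies in a special column. The new column has type $(T,\tau_T+\mathbf 1_i)$, so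
$$H\supseteq\mathbb G(\mu+\mathbf 1_{(T,\tau_T+\mathbf 1_i)})\supseteq F$$
by (1), a contradiction. $\square$

The second lemma is the general form of the role of $Z$ in Section 3.

**Lemma 9.** $e_H(A^2,B_0)\le\xi n\ln n$.

*Proof.* Suppose not. We find a $K_r(M)$ built from a $K_{r-2}(M)$ in $A^2$, $M$ vertices of $Z$ and $M$ vertices of $B_0$.

**Step 1: many vertices with large $H$-neighborhoods in $A^2$.** Let $B'\subseteq B_0$ be the set of vertices with at least $M$ $G$-neighbors in $Z$. By (E7), vertices of $B_0\setminus B'$ contribute at most $2\zeta_wn\cdot2K_0\ln n\le\frac\xi2n\ln n$, so $e_H(A^2,B')>\frac\xi2n\ln n$. Vertices $b\in B'$ with $|N_H(b)\cap A^2|<\frac\xi4\ln n$ contribute at most $\frac\xi4n\ln n$, and every other vertex contributes at most $2K_0\ln n$. Hence at least $\frac\xi{8K_0}n$ vertices $b\in B'$ satisfy $|N_H(b)\cap A^2|\ge\frac\xi4\ln n$.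

**Step 2: a common $K_{r-2}(M)$.** For each such $b$ some row has $|N_H(b)\cap A_i^2|\ge\frac{\xi\ln n}{4h}\ge\frac\xi{8K_0}\ell\ge\delta_*\ell$, where we used $h\ell\le2K_0\ln n$. By (L2), $N_H(b)\cap A_i^2$ contains a copy $\mathcal K$ of $K_{r-2}(M)$ in $\Gamma_i$. There are only $(\ln n)^{O(1)}$ choices for $\mathcal K$ together with an $M$-subset of $N_G(b)\cap Z$. So some $M$ vertices $b_1,\dots,b_M$ share the same $\mathcal K\subseteq A^2$ and the same $Z'\subseteq Z$, $|Z'|=M$.

**Step 3: the contradiction.** All edges $\mathcal K$–$Z'$ and $Z'$–$\{b_s\}$ are in $H_0$ by item 4 (recall $b_s\in B_0$), and all edges $\mathcal K$–$\{b_s\}$ are in $H$. So $H\supseteq K_r(M)\supseteq F$, a contradiction. $\square$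

## 10. Counting the edges of $H$

The purpose of this section is to prove (2). We have $V=A^1\cup A^2\cup Z\cup V_*\cup Y\cup B$, and count edges by where they lie.

* Edges meeting $A^1$: at most $|A^1|\Delta(G)\le\big(\frac{(1+2\varepsilon)L}p+h\big)(1+\varepsilon)pn\le(1+4\varepsilon)nL$, since $(1+2\varepsilon)(1+\varepsilon)=1+3\varepsilon+2\varepsilon^2$ and $2\varepsilon^2<\varepsilon/5$.
* Edges meeting $Z$, $V_*$ or gadgets of special columns: these are $O(\ln\ln n)$ vertices, so $O(n\ln\ln n)$ edges.
* Edges inside $A^2\cup Y_g$: $O(\ln^2n)$.
* Edges $A^2$–$B$: at most $\xi n\ln n$ to $B_0$ (Lemma 9), and at most $O(\ln n)\,n^{1-c}$ to poor vertices (E1).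
* Edges $Y_g$–$B$: edges $Q_c$–$B_c$ number at most $hMn$ in total, as each $x\in B$ lies in exactly one $B_c$. All other edges on good pairs number at most $|Y|\,2^hKN_1=O(\ln^2n)$, by Lemma 8 applied to each $z\in Y_g$ and each generic $c$ with $z\notin Q_c$. Bad pairs number at most $|Y|n^{1-c'}=o(n)$, since a pair $(z,x)$ with $z\in Q_{c',i_0}$ is bad only if $i_0\notin T(x)$, and (E3) applies.
* Edges inside $B$: bad pairs number at most $n^{1-\varepsilon/4}$ (E2). Good pairs with smaller label at most $k_0$: let $x$ be an endpoint with label at most $k_0$ and $z$ the other one. For each $z$ there are $2^hk_0$ columns that can contain $x$, each giving fewer than $N_1$ edges (Lemma 8), so in total at most $n\cdot2^hk_0N_1=O(n\ln\ln n)$. Good pairs with both labels above $k_0$: at most $\frac n{\ln^3n}\cdot2^hKN_1=o(n)$, by (E5) and Lemma 8.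

The last item shows why labels are chosen least possible: counting over all $K$ labels would cost order $n\ln n$ with an uncontrolled constant. Adding up, $e(H)\le(1+4\varepsilon)nL+\xi n\ln n+o(n\ln n)$, which is (2). With Section 2 this proves Theorem 1, so the answer to the question is yes. $\blacksquare$

## 11. Finite families, and a bound for every graph

Theorem 2(b) was proved in Section 2.

**Proof of Theorem 2(a).** *Lower bound.* If $H$ is $\mathcal F$-saturated and $e\in E(G)\setminus E(H)$, then $H+e$ contains a member using $e$, and in it $e$ lies in a triangle with two edges of $H$. So (b) applies.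

*Upper bound.* Put $r=\min_{F\in\mathcal F}\chi(F)\ge3$ and $M=\max_{F\in\mathcal F}|V(F)|$. In Sections 5 and 7–10 replace "is $F$-free" and "contains $F$" by "contains no member of $\mathcal F$" and "contains a member of $\mathcal F$". The facts used about $F$ remain true:

* $K_r(M)$ contains a member, namely one of chromatic number $r$ (used in Lemmas 5 and 9);
* no $(r-1)$-colorable graph contains a member, so $\mathbb G(\mu_0)$ is admissible;
* members have at most $M$ vertices and no isolated vertices (used in Lemma 7, where $F'$ then meets at most $M$ columns of each type and (L1) applies);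
* every edge of a member lies in a triangle of it (used in Step 1 of Lemma 7).

Lemma 6 and the random events involve only $r$, $M$, $\mu$ and the constants. Lemma 8 uses only (1), now in the form that $\mathbb G(\mu+\mathbf 1_{\theta'})$ contains a member. $\blacksquare$

**Proof of Theorem 2(c).** Put $\alpha_2=\ln\frac1{1-p^2}$. If $F$ is bipartite, then whp $\mathrm{sat}(G(n,p),F)=O(n)$ is one of the known results listed with the problem, and we are done. So let $r=\chi(F)\ge3$ and $M=|V(F)|$, with no assumption on triangles. We rerun the construction in the spirit of the first attempt of Section 3: a single set $A$, no $A^2$ and no $Z$. The triangle hypothesis entered the upper bound only through $Z$.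

**Constants.** Fix $\varepsilon\in(0,\frac1{10})$ and put $K_0=(1+2\varepsilon)/\alpha_2$. Take $\delta\in(0,p/2]$ small, to be specified in (E2), then an integer $h\ge8K_0\ln(1/p)$, $h\ge1$, then $\ell=\ell_1=\big\lceil\frac{(1+2\varepsilon)\ln n}{\alpha_2h}\big\rceil$. Let $N',N_1$ be as before and $\delta_*=(\delta^h/2)^M$. Again $h\ell\le K_0\ln n+h\le2K_0\ln n$ and $p^\ell\ge n^{-1/4}$.

**Sets.** Put $Z=A^2=\emptyset$, and let $A=A^1$ be a fixed set of $h$ rows of size $\ell$, disjoint from the fixed sets $V_\kappa$. No vertex is called poor, so $D(x)=N_G(x)\cap A$ for all $x\in V_1=V\setminus A$. The sets $D_i(x)$, $T(x)$, good and bad pairs, columns, gadgets, labels and $B$ are defined as before. The graph $H_0$ has the edges of items 1–3 only.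

**Events.** For (E2), a bad pair has $|D(z)\cap D(x)|<\delta h\ell=\delta|A|$, where $|D(z)\cap D(x)|$ is $\mathrm{Bin}(|A|,p^2)$ and $(1+2\varepsilon)\frac{\ln n}{\alpha_2}\le|A|\le2K_0\ln n$. With $q_2=\max\{1,\frac{p^2}{1-p^2}\}$, the argument for condition (i) gives
$$P(\text{bad})\le(1-p^2)^{|A|}\sum_{k\le\delta|A|}\binom{|A|}k\Big(\frac{p^2}{1-p^2}\Big)^k\le n^{-1-2\varepsilon}(\delta|A|+1)\Big(\frac{eq_2}\delta\Big)^{\delta|A|}.$$
The last two factors are at most $\exp\big(2K_0\delta\ln\frac{eq_2}\delta\cdot\ln n+O(\ln\ln n)\big)\le n^\varepsilon$ if $\delta$ is small in terms of $p$ and $\varepsilon$. So $P(\text{bad})\le n^{-1-\varepsilon}$, and by Markov whp there are at most $n^{1-\varepsilon/2}$ bad pairs. For (E3), $\delta\ell\le\frac p2\ell$ gives $P(i\notin T(x))\le P(\mathrm{Bin}(\ell,p)\le\frac p2\ell)\le e^{-p\ell/8}$, which is at most $n^{-2c'}$ for some constant $c'>0$. Lemma 6, (E4)–(E6) and the degree bound in (E7) hold with the same proofs. (E1) and the second part of (E7) are not needed.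

**Structure.** $H_0$ is $F$-free by Steps 2–4 of Lemma 7. The triangle hypothesis was used there only in Step 1 to discard $Z$–$B_0$ edges, which are now absent; vertices of $V_\kappa\setminus B_\kappa$ are isolated in $H_0$ and hence not in a copy of $F$. Let $H\supseteq H_0$ be a maximal $F$-free subgraph of $G$. Lemma 8 and its proof are unchanged, since it uses only $|D_i(z)\cap D_i(x)|\ge\delta\ell$, (L2), (E6), (1) and items 1–3. Lemma 9 is not needed.

**Count.** Edges meeting $A$ number at most
$$(1+\varepsilon)pn|A|\le(1+\varepsilon)pn\Big(\frac{(1+2\varepsilon)\ln n}{\alpha_2}+h\Big)\le(1+4\varepsilon)\frac p{\alpha_2}n\ln n.$$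
Edges meeting $V_*$ or special gadgets number $O(n\ln\ln n)$, and those inside $Y_g$ number $O(\ln^2n)$. Edges $Y_g$–$B$ number at most $hMn+O(\ln^2n)+o(n)=O(n)$, and edges inside $B$ at most $n^{1-\varepsilon/2}+O(n\ln\ln n)+o(n)$, both exactly as in Section 10. So $e(H)\le(1+4\varepsilon)\frac p{\alpha_2}n\ln n+o(n\ln n)$ whp. Since $\varepsilon$ is arbitrary, whp $\mathrm{sat}(G(n,p),F)\le(1+o(1))\frac p{\ln(1/(1-p^2))}n\ln n$. $\blacksquare$
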